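# Why two states never generate a free group of rank 2

## 1. A first guess, and four automata to test it on

A finite machine with $n$ states generates a group with at most $n$ generators. Can that group be free of rank exactly $n$? M. Vorobets and Ya. Vorobets showed that a certain 3-state machine over a binary alphabet (an Aleshin type automaton) generates a free group of rank 3. What about rank 2, with two states?

The natural first guess is yes. Two free generators look easier to produce than three, and we may take the alphabet as large as we like. Let us make the question precise and test the guess.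

**Definition (Mealy automaton).** A Mealy automaton is a quadruple $A=(X,Q,\varphi,\psi)$ with a finite alphabet $X$, $|X|\ge 2$, a finite set $Q$ of states, a transition function $\varphi:Q\times X\to Q$ and an output function $\psi:Q\times X\to X$. We always assume $A$ invertible: for each $q\in Q$ the map $x\mapsto\psi(q,x)$ is a permutation of $X$. Each state acts on the set $X^*$ of finite words by
$$q(\varnothing)=\varnothing,\qquad q(xw)=\psi(q,x)\,\bigl(\varphi(q,x)\bigr)(w)\qquad(x\in X,\ w\in X^*).$$
This is an automorphism of the rooted tree $X^*$. The group $G(A)$ is the subgroup of $\mathrm{Aut}(X^*)$ generated by the states.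

We write $q(x)$ for $\psi(q,x)$ and $q|_x$ for $\varphi(q,x)$, the section of $q$ at $x$. So $q$ rewrites the first letter $x$ as $q(x)$ and hands the rest of the word to the state $q|_x$. Products act as functions: $(gh)(v)=g(h(v))$.

**Definition (optimal).** Let $r(G)$ be the minimal cardinality of a generating set of $G$. The automaton $A$ is optimal if $|Q|=r(G(A))$.

The question, from Adam Woryna, "The concept of self-similar automata over a changing alphabet and lamplighter groups generated by such automata", arXiv:1607.07650 (2016), is whether an optimal automaton can generate a free group of rank 2. Equivalently: is there a 2-state automaton $A$ with $G(A)\cong F_2$?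

**Test 1: one state.** If $Q=\{q\}$, then $q|_x=q$ for every $x$, so $q$ applies one fixed permutation $\pi$ to every letter. Then $q^m=1$, where $m$ is the order of $\pi$. The group is finite, so it is never $\mathbb Z$. In rank 1 the optimistic guess is wrong.

**Test 2: two states, two letters.** Let $X=\{0,1\}$. Let $a$ swap the letters and $b$ fix them, with sections
$$a|_0=b|_0=b,\qquad a|_1=b|_1=a .$$
Look at $c=a^{-1}b$. It swaps 0 and 1. To find its section at $0$: $b$ sends $0w$ to $0\,b(w)$. The letter $0$ is the image under $a$ of $1$, and $a|_1=a$, so $a^{-1}$ sends $0v$ to $1\,a^{-1}(v)$. So $c(0w)=1\,a^{-1}b(w)=1\,c(w)$. Similarly $c(1w)=0\,b^{-1}a(w)=0\,c^{-1}(w)$. Hence $c^2(0w)=0\,c^{-1}c(w)=0w$ and $c^2(1w)=1\,c\,c^{-1}(w)=1w$. So $c^2=1$, and the group is not free on $a,b$.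

**Test 3: two states, three letters.** Let $X=\{0,1,2\}$, let $a$ act on letters as the cycle $0\to1\to2\to0$ and let $b$ exchange $0$ and $2$ and fix $1$. At the letters $0$ and $1$ let $a|_x=a$, $b|_x=b$; at the letter $2$ let $a|_2=b$, $b|_2=a$. Again put $c=a^{-1}b$. It exchanges $0$ and $1$ and fixes $2$. Computing as before, the section of $c$ at $x$ is $(a|_{c(x)})^{-1}\,b|_x$, so it is $c$ at $0$ and at $1$, and $b^{-1}a=c^{-1}$ at $2$. So $c^2$ fixes each letter, with sections $c^2,c^2,c^{-2}$. By induction on length, $c^{2}$ and $c^{-2}$ fix all words: $c^2=1$ again.

The guess is now in doubt, and a second one suggests itself: perhaps $a^{-1}b$ has finite order in $G(A)$ for every 2-state automaton. If so, we would be done.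

**Test 4: the adding machine.** Let $X=\{0,1\}$. Let $b$ fix both letters with $b|_0=b|_1=b$, so $b$ acts as the identity. Let $a$ swap the letters with $a|_0=b$, $a|_1=a$. Then $a(0w)=1w$ and $a(1w)=0\,a(w)$: this is addition of 1 to a binary integer written with the least digit first. On words of length $k$ it is addition of 1 modulo $2^k$, so $a$ has infinite order. Thus $a^{-1}b$, which acts as $a^{-1}$, has infinite order, and the second guess fails. There is still a relation, namely $b=1$, but it is of a different kind.

So relations appear in all the tests, for two different reasons. In Test 3 the sections merely shuffle $c$ and $c^{-1}$. In Test 4 different states have the same section, so information is lost. The proof treats the two mechanisms separately, on two different parts of the alphabet, and then has to reconcile them. The answer to the question is **no**.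

## 2. Sections in the free group

We want to compute with words in $Q$ before any relations are imposed. Let $F=F(Q)$ be the free group on the set $Q$, $n=|Q|\ge 2$, and let $|w|$ be the reduced length of $w\in F$. The group $F$ acts on $X^*$ through the natural epimorphism $F\to G(A)$. Put
$$N=\{w\in F: w\text{ acts trivially on }X^*\}=\ker(F\to G(A)).$$

**Definition (formal sections).** For $q\in Q$ and $x\in X$ set
$$q|_x=\varphi(q,x)\in Q,\qquad q^{-1}|_x=\bigl(q|_{q^{-1}(x)}\bigr)^{-1},$$
and extend to $F$ by
$$(gh)|_x=g|_{h(x)}\;h|_x. \tag{1}$$
Put $w|_\varnothing=w$ and $w|_{xv}=(w|_x)|_v$.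

The values lie in $F$, not in $G(A)$. Rule (1) defines a section for each word in $Q^{\pm1}$. It is unchanged by free cancellation, because with $y=q^{-1}(x)$ it gives $(qq^{-1})|_x=q|_y(q|_y)^{-1}=1$ and $(q^{-1}q)|_x=(q|_x)^{-1}q|_x=1$. So sections are well defined on $F$. In wreath product language, we have a homomorphism $F\to F\wr\mathrm{Sym}(X)$.

Here are the rules we need, for all $g,h,w\in F$ and all words $u,v$:
$$w(uv)=w(u)\,(w|_u)(v),\qquad (gh)|_u=g|_{h(u)}\,h|_u. \tag{2}$$
For a single letter $u=x$, the second is (1). The first, for $w=q$, is the definition of the action. For $w=q^{-1}$, put $y=q^{-1}(x)$; then $q\bigl(y\,(q|_y)^{-1}(v)\bigr)=x\,v$, which says $q^{-1}(xv)=y\,(q^{-1}|_x)(v)$. For products,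
$$(gh)(xv)=g\bigl(h(x)\,(h|_x)(v)\bigr)=(gh)(x)\,\bigl(g|_{h(x)}h|_x\bigr)(v).$$
For longer $u=xu'$, induct. For the first rule, $w(xu'v)=w(x)\,(w|_x)(u'v)=w(x)\,(w|_x)(u')\,\bigl((w|_x)|_{u'}\bigr)(v)=w(xu')\,(w|_{xu'})(v)$. For the second,
$$(gh)|_{xu'}=\bigl(g|_{h(x)}\,h|_x\bigr)\big|_{u'}=\bigl(g|_{h(x)}\bigr)\big|_{h|_x(u')}\;\bigl(h|_x\bigr)\big|_{u'}=g|_{h(xu')}\;h|_{xu'} .$$
The definition also gives $w|_{uv}=(w|_u)|_v$.

If $h(u)=u$, then (2) reads $(gh)|_u=g|_u\,h|_u$. So $\tau_u:w\mapsto w|_u$ is a homomorphism from $\mathrm{Stab}_F(u)$ to $F$.

*The difference between $F$ and $G(A)$.* In Test 4, $b$ acts trivially, but $b|_0=b\neq1$ in $F$. Triviality of a formal section is stronger than triviality of the action.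

## 3. The graph of an orbit of letters

We now turn sections into labels on a graph, so that covering theory can be used.

Recall the standard facts. A finite connected graph with $V$ vertices and $E$ edges has free fundamental group of rank $E-V+1$. The inclusion of a connected subgraph is injective on $\pi_1$. For a subgroup $J$ of the fundamental group of a graph $R$ there is a based covering $R_J\to R$ whose fundamental group maps isomorphically onto $J$, and a based morphism $\Gamma\to R$ with $\Gamma$ connected lifts to $R_J$ if the image of $\pi_1(\Gamma)$ lies in $J$. In a covering, reduced paths lift to reduced paths.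

Let $Y\subseteq X$ be an orbit of $F$ on letters. Let $\Gamma_Y$ be the directed graph with vertex set $Y$ and one edge $(x,q)$ from $x$ to $q(x)$ for each $x\in Y$, $q\in Q$. It is connected because $Y$ is an orbit. Let $R$ be the rose: one vertex, and one oriented loop for each element of $Q$, so that $\pi_1(R)=F$. There are two graph morphisms $\Gamma_Y\to R$:
$$\kappa(x,q)=q,\qquad \lambda(x,q)=q|_x .$$
The first records which state is applied, the second records what it leaves behind. The morphism $\kappa$ is a covering: at each vertex $x$ there is exactly one outgoing edge over $q$, namely $(x,q)$, and exactly one incoming edge, namely $(q^{-1}(x),q)$.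

Reading words from right to left, a word $w$ and a letter $x\in Y$ determine a path in $\Gamma_Y$ from $x$ to $w(x)$: the lift of $w$ under $\kappa$. If $w$ is reduced, so is the path. Its $\lambda$-label is $w|_x$. Indeed, a forward edge $(z,q)$ contributes $q|_z$; applying $q^{-1}$ at $z$ traverses $(q^{-1}(z),q)$ backward and contributes $(q|_{q^{-1}(z)})^{-1}=q^{-1}|_z$; and (1) multiplies these contributions. So, writing products of loops from right to left, $\kappa_*$ identifies $\pi_1(\Gamma_Y,x)$ with $\mathrm{Stab}_F(x)$, and
$$\tau_x=\lambda_*\,\kappa_*^{-1}\quad\text{on }\mathrm{Stab}_F(x). \tag{3}$$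

**Definition (bireversible orbit).** The orbit $Y$ is bireversible if $\lambda$ is an immersion on $\Gamma_Y$: distinct edges with a common source have different labels, and distinct edges with a common target have different labels. Equivalently, for each $x\in Y$ both $q\mapsto q|_x$ and $q\mapsto q|_{q^{-1}(x)}$ are permutations of $Q$. The bireversible part $B\subseteq X$ is the union of all bireversible orbits, and $D=X\setminus B$. Both are $F$-invariant.

*Examples.* In Test 3 there is one orbit. At each letter $x$ the outgoing labels $a|_x,b|_x$ are distinct. The incoming edges at $0$ are $(2,a),(2,b)$ with labels $b,a$; at $1$ they are $(0,a),(1,b)$ with labels $a,b$; at $2$ they are $(1,a),(0,b)$ with labels $a,b$. So $B=X$. In Test 4 the edges $(0,a)$ and $(0,b)$ leave $0$ with the same label $b$, so $B=\varnothing$. In Test 2 the edges $(0,a)$ and $(0,b)$ both have label $b$, so again $B=\varnothing$. For a one-letter orbit $\{x\}$, the map $\tau_x:F\to F$ is the substitution $q\mapsto q|_x$, and the orbit is bireversible exactly when this permutes $Q$.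

Let $A_B$ be the restriction of $A$ to the alphabet $B$, with the same states, and let
$$K_B=\{w\in F: w\text{ acts trivially on }B^*\}.$$
Here $G(A_B)$ is the group of transformations of $B^*$ induced by $F$, also if $|B|\le 1$. If $B=\varnothing$, then $B^*=\{\varnothing\}$ and $K_B=F$. Always $N\subseteq K_B$.

We can now state what will be proved.

**Theorem A.** Let $A$ be an invertible Mealy automaton with two states $a,b$ over a finite alphabet. Then the natural epimorphism $F(a,b)\to G(A)$ has nontrivial kernel, and $G(A)\not\cong F_2$.

**Theorem B.** Let $A$ be an invertible Mealy automaton with $n\ge2$ states $Q$ over a finite alphabet $X$, and let $B$ be its bireversible part. The states of $A$ freely generate $G(A)$ if and only if they freely generate the group $G(A_B)$ acting on $B^*$. In particular, $G(A)\cong F_n$ if and only if $G(A_B)\cong F_n$.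

## 4. Two states on the bireversible part: $a^{-1}b$ has finite order

Here we show that Test 3 is typical: the second guess is correct for bireversible letters.

**Lemma 1.** If $Q=\{a,b\}$, then $K_B\neq1$.

*Proof.* If $B=\varnothing$, then $K_B=F\ne1$. Let $B\neq\varnothing$ and $c=a^{-1}b\in F$.

**Step 1: compute $c|_x$ for $x\in B$.** Put $y=c(x)$, so that $a(y)=b(x)$. By (1) and the formula for sections of $a^{-1}$,
$$c|_x=a^{-1}|_{b(x)}\;b|_x=(a|_y)^{-1}\,b|_x .$$
The edges $(y,a)$ and $(x,b)$ are distinct and have the common target $a(y)=b(x)$. The orbit is bireversible, so their labels differ: $a|_y\ne b|_x$. There are only two states, so $(a|_y,b|_x)$ is $(a,b)$ or $(b,a)$, and $c|_x$ is $c$ or $c^{-1}$ respectively. Since $c\neq c^{-1}$ in $F$,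
$$c|_x=c\iff b|_x=b\iff a|_y=a. \tag{4}$$

**Step 2: the sign is constant along cycles of $c$.** This is needed so that signs do not cancel in a formula for $c^M|_x$. At any letter $z\in B$ the edges $(z,a),(z,b)$ have a common source, so $a|_z\ne b|_z$, and hence $a|_z=a\iff b|_z=b$. Use this at $y$, then (4) with $y$ in place of $x$:
$$c|_x=c\iff a|_y=a\iff b|_y=b\iff c|_y=c,\qquad y=c(x).$$
So the sign $\varepsilon$ in $c|_x=c^{\varepsilon}$ is the same for all letters of one cycle of $c$ on $B$.

**Step 3: take a power.** Let $M\ge1$ be the order of the permutation that $c$ induces on $B$. For $x\in B$, (1) gives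
$$c^M|_x=c|_{c^{M-1}(x)}\cdots c|_{c(x)}\;c|_x=c^{\varepsilon M},$$
where $\varepsilon$ is the sign of the cycle of $x$. Since $c^M$ fixes $x$, also $c^{-M}|_x=(c^M|_x)^{-1}=c^{-\varepsilon M}$. We show by induction on length that $c^M$ and $c^{-M}$ fix every word of $B^*$. This is clear for the empty word, and $c^{\pm M}(xv)=x\,\bigl(c^{\pm\varepsilon M}\bigr)(v)=xv$. So $c^M\in K_B$, and $c^M\ne1$ in $F$. $\square$

When $B=X$, this shows that a two-state bireversible automaton always satisfies $(a^{-1}b)^M=1$, with $M$ the order of the permutation $a^{-1}b$ of the alphabet.

Two states were used in Step 1: "different from" means "equal to the other one". The rest of the proof works for any $n\ge2$.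

## 5. Outside the bireversible part: sections lose information

The second mechanism is the one of Test 4. We first need a tool for combining several nontrivial subgroups.

**Lemma 2.** In a free group $L$ (of any rank), finitely many nontrivial normal subgroups have nontrivial intersection.

*Proof.* Intersections of normal subgroups are normal, so by induction two subgroups $S,T$ suffice. Suppose $S\cap T=1$. Both are normal, so $[S,T]\subseteq S\cap T=1$. Choose $1\ne s\in S$ and $1\ne t\in T$. They commute, hence lie in a common infinite cyclic subgroup $\langle z\rangle$, say $s=z^i$ and $t=z^j$ with $i,j\ne0$. Then $s^{j}=t^{i}=z^{ij}\neq1$ lies in $S\cap T$, a contradiction. $\square$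

Next comes the key fact about a non-bireversible orbit. The definition says that two edges at some vertex carry the same label. We want more: some nontrivial element of the stabilizer of $x$ has trivial section at $x$. The reason is a count. The graph $\Gamma_Y$ has out-degree $n$ at each vertex, as large as a graph immersed in $R$ can have. If edges get identified, either loops die, or we are left with too few vertices to carry the rank.

**Lemma 3.** Let $x$ lie in an orbit $Y$ that is not bireversible. Then $\tau_x:\mathrm{Stab}_F(x)\to F$ is not injective.

*Proof.* Suppose it is injective.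

**Step 1: the rank of the image.** The graph $\Gamma_Y$ has $|Y|$ vertices and $n|Y|$ edges, so $\pi_1(\Gamma_Y,x)$ is free of rank $(n-1)|Y|+1$. By (3), $\lambda_*$ is injective. So $J=\lambda_*(\pi_1(\Gamma_Y,x))\le F=\pi_1(R)$ is free of rank $(n-1)|Y|+1$.

**Step 2: realize $J$ by a finite graph.** Let $R_J\to R$ be the based covering corresponding to $J$. The morphism $\lambda$ lifts to a graph morphism $\tilde\lambda:\Gamma_Y\to R_J$ taking $x$ to the base vertex. Let $\Gamma'$ be its image, a finite connected subgraph with $V'$ vertices and $E'$ edges. The map $\pi_1(\Gamma')\to\pi_1(R_J)\cong J$ is injective, since $\Gamma'$ is a connected subgraph. It is surjective, since already the loops coming from $\Gamma_Y$ give all of $J$. Comparing ranks,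
$$E'-V'+1=(n-1)|Y|+1 .$$

**Step 3: count.** In the covering $R_J$ every vertex is the source of exactly $n$ edges, so $E'\le nV'$. Hence $(n-1)|Y|=E'-V'\le(n-1)V'$, and since $n\ge2$ we get $V'\ge|Y|$. On the other hand $V'\le|Y|$, as $\Gamma'$ is an image of $\Gamma_Y$. So $V'=|Y|$, and then $E'=(n-1)|Y|+|Y|=n|Y|$. Thus $\tilde\lambda$ is bijective on vertices and on edges.

**Step 4: contradiction.** Two distinct edges of $\Gamma_Y$ with common source (or common target) go to two distinct edges of $R_J$ with common source (or target). Since $R_J$ covers $R$, these have different labels. So $\lambda$ is an immersion and $Y$ is bireversible, contrary to assumption. $\square$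

Lemma 3 treats one letter of $D$ at a time. We want an element that is harmless at all letters of $D$ together. Define
$$P=\{w\in F:\ w(x)=x\text{ and }w|_x=1\text{ for all }x\in D\}.$$

**Lemma 4.** $P$ is a nontrivial normal subgroup of $F$.

*Proof.* It is the kernel of the homomorphism $F\to F\wr\mathrm{Sym}(D)$ that records the action on the invariant set $D$ and the sections there. So it is normal. If $D=\varnothing$, then $P=F\ne1$.

Let $D\ne\varnothing$ and let $St$ be the pointwise stabilizer of $D$, a normal subgroup of finite index in $F$. All the $\tau_x$ with $x\in D$ are homomorphisms on $St$. For $x\in D$ the group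
$$\ker(\tau_x|_{St})=St\cap\ker\tau_x$$
is normal in $St$. It is nontrivial: by Lemma 3 there is $1\ne k\in\ker\tau_x$; with $m=|D|!$ the power $k^m$ acts trivially on $D$, so $k^m\in St\cap\ker\tau_x$, and $k^m\ne1$ because $F$ is torsion-free. Now $St$ is free, being a subgroup of a free group, and Lemma 2 in $L=St$ gives
$$P=\bigcap_{x\in D}\ker(\tau_x|_{St})\ne1.\qquad\square$$

*Lemma 4 by hand in Test 4.* There $D=X=\{0,1\}$. Put $k_0=b^{-1}a^{-1}ba$ and $k_1=b^{-1}aba^{-1}$; both fix $0$ and $1$. Rule (1) gives $(a^{-1}ba)|_0=(a|_0)^{-1}\,b|_1\,a|_0=b^{-1}bb=b$, so $k_0|_0=b^{-1}b=1$. Likewise $(aba^{-1})|_1=a|_0\,b|_0\,(a|_0)^{-1}=bbb^{-1}=b$, so $k_1|_1=1$. The commutator $[k_0,k_1]$ has trivial sections at both letters, so it lies in $P$. It is nontrivial in $F$: the products $k_0k_1=b^{-1}a^{-1}bab^{-1}aba^{-1}$ and $k_1k_0=b^{-1}aba^{-1}b^{-1}a^{-1}ba$ are reduced and different.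

If $B=\varnothing$, we are already done: a nontrivial $w\in P$ fixes every first letter and has trivial sections, so it acts trivially on $X^*$.

## 6. An element that is good on $B^*$ and at $D$, and still acts nontrivially

In general $X$ mixes both kinds of letters. We have two nontrivial normal subgroups of $F$: $K_B$, which handles words over $B$, and $P$, which handles words that start with a letter of $D$. By Lemma 2 they share an element $q\neq1$. Does $q$ act trivially?

A word not in $B^*$ has the form $hxu$ with $h\in B^*$, $x\in D$, $u\in X^*$. As $q\in K_B$,
$$q(hxu)=h\,(q|_h)(xu).$$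
To go on, we need $q|_h\in P$. We know only $q\in P$, which is the case $h=\varnothing$. Here is an example where the argument breaks.

*Example.* Let $X=\{0,1,2,3\}$ and $Q=\{a,b\}$. Both states fix $0$, with $a|_0=b$ and $b|_0=a$. On $\{1,2,3\}$ let $a$ act as the transposition $\alpha=(1\,2)$ and $b$ as the cycle $\beta=(1\,2\,3)$, and let $a|_x=b|_x=a$ for $x=1,2,3$. The orbit $\{0\}$ is bireversible and the orbit $\{1,2,3\}$ is not, so $B=\{0\}$, $D=\{1,2,3\}$ and $K_B=F$. The section of $w$ at a letter of $D$ is $a$ to the power of the total exponent sum of $w$. So $P$ consists of the words of total exponent sum $0$ that act trivially on $D$. Write $[g,h]=ghg^{-1}h^{-1}$ and take $q=[a^2,b]$. Its exponent sum is $0$ and $\alpha^2=1$, so $q\in P=P\cap K_B$. But $\tau_0$ exchanges $a$ and $b$, so $q|_0=[b^2,a]$, which acts on $D$ as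
$$\beta^2\,(\alpha\beta^{-2}\alpha^{-1})=\beta^2\beta^2=\beta^4=\beta\ne1 .$$
Hence $q(01)=0\,\beta(1)=02$. The element $q$ fixes all words over $B$ and all words starting in $D$, yet it moves $01$.

The example also shows the repair. Along $B^*$ only two sections of $q$ occur: $q$ itself and $q'=[b^2,a]$, exchanged by $\tau_0$. Take $w=[q,q']$. Since $P$ is normal, $w\in P$. And $w|_0=[q',q]=w^{-1}\in P$ as well. So every section of $w$ along $B^*$ is $w^{\pm1}\in P$, and $w$ acts trivially on $X^*$. It is nontrivial in $F$: after cancellation $qq'=a^2ba^{-2}bab^{-2}a^{-1}$ begins with $a$, while $q'q=b^2ab^{-2}aba^{-2}b^{-1}$ begins with $b$. (In this small example $(a^{-1}b)^2$ also acts trivially: on $D$ it acts as the square of $\alpha^{-1}\beta=(2\,3)$, its sections at $D$ are $1$ by exponent sum, and its section at $0$ is its inverse. The point of the example is that an arbitrary element of $P\cap K_B$ will not do.)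

In general we need $w\in K_B$ whose sections $w|_h$ lie in $P$ for all of the infinitely many $h\in B^*$ at once. Each condition separately cuts out a normal subgroup, but Lemma 2 permits only finitely many. So we must find a setting in which infinitely many words $h$ impose only finitely many conditions. That is what the immersion property gives.

## 7. Sections along $B^*$ preserve length

**Lemma 5.** For every $h\in B^*$, $\tau_h$ is a homomorphism $K_B\to K_B$ with $|\tau_h(w)|=|w|$ for all $w\in K_B$. In particular it is injective.

*Proof.* Every element of $K_B$ fixes $h$, so $\tau_h$ is a homomorphism on $K_B$.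

**Step 1: it maps into $K_B$.** Let $w\in K_B$ and $v\in B^*$. Then $hv\in B^*$, so $hv=w(hv)=h\,(w|_h)(v)$, and $(w|_h)(v)=v$. So $w|_h\in K_B$.

**Step 2: it preserves length.** Let first $h=x$ be a letter of $B$, with orbit $Y$, and write $w$ as a reduced word. Its path in $\Gamma_Y$ from $x$ is reduced and has $|w|$ edges. We claim that its $\lambda$-label is a reduced word. Consider two consecutive edges of the path. If both are traversed forward, or both backward, their labels have the same sign and cannot cancel. If one is traversed forward and the next backward, the two edges have a common target, and they are distinct because the path is reduced. By the immersion property their labels differ, so they do not cancel. If one is traversed backward and the next forward, the same argument applies with a common source. So $w|_x$ has reduced length $|w|$. For $h=xh'$ we have $\tau_{xh'}=\tau_{h'}\circ\tau_x$ on $K_B$, and $\tau_x(w)\in K_B$ by Step 1, so induction on the length of $h$ gives the claim.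

**Step 3: injectivity.** If $\tau_h(w)=1$, then $|w|=0$, so $w=1$. $\square$

There are only finitely many elements of $F$ of a given length. So for one element $w\in K_B$ the sections $w|_h$, $h\in B^*$, take finitely many values. To apply Lemma 2 we want more: finitely many *maps*. We get them by restricting the $\tau_h$ to a suitable finitely generated subgroup.

**Proposition.** If $K_B\ne1$, then $N\ne1$.

*Proof.*

**Step 1: choose a starting element.** The group $P$ is normal in $F$ and nontrivial by Lemma 4. The group $K_B$ is normal in $F$, being the kernel of the action on $B^*$, and it is nontrivial by hypothesis. By Lemma 2 there is $1\ne q\in P\cap K_B$. Let $\ell=|q|$.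

**Step 2: find a subgroup on which the $\tau_h$ form a finite set of automorphisms.** Let
$$S=\{w\in K_B:|w|\le\ell\},\qquad V=\langle S\rangle\le K_B .$$
The set $S$ is finite and $q\in S\subseteq V$. By Lemma 5 each $\tau_h$ with $h\in B^*$ maps $S$ injectively into $S$; since $S$ is finite, $\tau_h$ permutes $S$. So $\theta_h:=\tau_h|_V$ is an injective homomorphism with image $\langle\tau_h(S)\rangle=\langle S\rangle=V$, that is, an automorphism of $V$. It is determined by its restriction to the generating set $S$, that is, by a permutation of $S$. There are finitely many of those, so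
$$\Theta=\{\theta_h:h\in B^*\}$$
is a finite set of automorphisms of $V$.

**Step 3: satisfy all conditions at once.** We want $w\in V$, $w\ne1$, with $\theta(w)\in P$ for all $\theta\in\Theta$. For each $\theta$ the subgroup $\theta^{-1}(P\cap V)$ is normal in $V$, because $P\cap V$ is normal in $V$ and $\theta$ is an automorphism. It is nontrivial, since it contains $\theta^{-1}(q)\ne1$. The group $V$ is free as a subgroup of $F$. So Lemma 2 in $L=V$ gives
$$1\neq w\in\bigcap_{\theta\in\Theta}\theta^{-1}(P\cap V).$$
Thus $w\ne1$, $w\in K_B$, and $w|_h\in P$ for every $h\in B^*$.

**Step 4: $w$ acts trivially on $X^*$.** A word in $B^*$ is fixed, as $w\in K_B$. Any other word is $hxu$ with $h\in B^*$, $x\in D$, $u\in X^*$: let $x$ be its first letter outside $B$. Since $w(h)=h$ and $w|_h\in P$, (2) gives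
$$w(hxu)=h\,(w|_h)(xu)=h\,x\,\bigl((w|_h)|_x\bigr)(u)=hxu .$$
So $1\ne w\in N$. $\square$

After the first letter of $D$ the section is $1$ in $F$, so nothing more needs to be known about $u$. This is why $P$ was defined with formal sections.

## 8. From relations to non-isomorphism, and the ranks that occur

A nontrivial kernel says that $a,b$ are not free generators. To exclude that $G(A)$ is free of rank 2 for some other reason, we use the Hopf property: a finitely generated free group is not isomorphic to a proper quotient of itself (Mal'cev).

*Proof of Theorem A.* By Lemma 1, $K_B\ne1$. By the Proposition, $N\ne1$, so the epimorphism $F(a,b)\to G(A)$ has nontrivial kernel. Then $G(A)\cong F(a,b)/N$ is a proper quotient of $F_2$, and by the Hopf property $G(A)\not\cong F_2$. $\blacksquare$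

So there is no optimal Mealy automaton that generates a free group of rank 2.

*Proof of Theorem B.* The states of $A$ freely generate $G(A)$ if and only if $N=1$, and they freely generate $G(A_B)$ if and only if $K_B=1$. Since $N\subseteq K_B$, $K_B=1$ implies $N=1$. Conversely, the Proposition says that $N=1$ implies $K_B=1$. For the last statement, $G(A)\cong F/N$ and $G(A_B)\cong F/K_B$ with $F\cong F_n$. By the Hopf property, $G(A)\cong F_n$ if and only if $N=1$, and $G(A_B)\cong F_n$ if and only if $K_B=1$. $\blacksquare$

In words: if an automaton with $n\ge2$ states generates a free group of rank $n$, then the freeness is already present in a bireversible automaton on the same states, obtained by restricting the alphabet to the invariant subset $B$. In this case $|B|\ge2$, since for $|B|\le1$ every element of $F$ acts trivially on $B^*$, so that $K_B=F\neq1$.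

**Corollary (spectrum of ranks).** For $n\ge1$, there exists an optimal Mealy automaton generating a free group of rank $n$ if and only if $n\ge3$.

*Proof.* For $n=1$, Test 1 shows that a one-state automaton generates a finite group, so not $\mathbb Z$. For $n=2$ this is Theorem A. For $n\ge3$, existence is quoted from published work and not proved here:

* $n=3$: M. Vorobets, Ya. Vorobets, *Geom. Dedicata* 124 (2007).
* Odd $n\ge3$: M. Vorobets, Ya. Vorobets, "On a series of finite automata defining free transformation groups", *Groups Geom. Dyn.* 4 (2010), where automata with $n$ states freely generate $F_n$.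
* Even $n\ge4$: B. Steinberg, M. Vorobets, Ya. Vorobets, "Automata over a binary alphabet generating free groups of even rank", *Internat. J. Algebra Comput.* 21 (2011), where for every $m\ge2$ automata with $2m$ states freely generate $F_{2m}$. $\blacksquare$

Theorems A and B do not depend on these three works. They use only standard facts: subgroups of free groups are free, commuting elements of a free group lie in a common cyclic subgroup, covering theory of graphs, and the Hopf property.
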